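\title{Failure of a tomographic refinement of the Stein--Tomas inequality}

\begin{abstract}
Let $S\subset\mathbb R^3$ be a smooth compact surface with nonvanishing Gaussian curvature and let $X$ be the X-ray transform. We show that the inequality $\|\widehat{g\,d\sigma}\|_4^4\lesssim\|X(|\widehat{g\,d\sigma}|^2)\|_\infty\|g\|_2^2$ fails for every such $S$, even for nonnegative smooth $g$ supported in an arbitrarily small cap. After a scaling limit, the test functions are sums of bumps at the points of $\mathbb Z^2$ that satisfy a congruence condition modulo many primes. The left side then counts rectangles and the X-ray transform counts isosceles pairs. Both counts carry a logarithm whose coefficient factors over the primes, each prime $p$ gains a factor $\frac{p+3}{p+2}$, and the product of these factors diverges. The same inequality fails in $\mathbb R^d$ for all $d\ge3$ and holds for $d=2$.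
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $S\subset\mathbb R^d$ be a nonempty smooth compact hypersurface with everywhere nonvanishing Gaussian curvature and surface measure $d\sigma$. A boundary is allowed, and an interior point of $S$ is a point that is not on the boundary. The Fourier extension of $g\in L^2(S,d\sigma)$ is
\[
\widehat{g\,d\sigma}(x)=\int_S g(u)e^{iu\cdot x}\,d\sigma(u),\qquad x\in\mathbb R^d .
\]
For $d=3$ the Stein--Tomas restriction theorem states that
\begin{equation}\label{eq:ST}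
\|\widehat{g\,d\sigma}\|_{L^4(\mathbb R^3)}^4\lesssim_S\|g\|_2^4 .
\end{equation}
The X-ray transform of a nonnegative function $f$ on $\mathbb R^d$ is $Xf(\omega,v)=\int_{\mathbb R}f(v+t\omega)\,dt$, where $\omega$ is a unit vector and $v\in\mathbb R^d$, and $\|Xf\|_\infty$ is the supremum of the integrals of $f$ over all lines. We write
\[
\Xi(g)=\|X(|\widehat{g\,d\sigma}|^2)\|_\infty .
\]
The question, which comes from the paper \cite{BGNO} of Bennett, Gutierrez, Nakamura and Oliveira, is whether for $d=3$ one factor $\|g\|_2^2$ in \eqref{eq:ST} can be replaced by $\Xi(g)$, that is, whether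
\begin{equation}\label{eq:Q}
\|\widehat{g\,d\sigma}\|_{L^4(\mathbb R^d)}^4\lesssim_S\Xi(g)\,\|g\|_2^2\qquad(g\in L^2(S))
\end{equation}
holds with a constant that depends only on $S$.

\subsection*{What the inequality says}
Along a line, $t\mapsto\widehat{g\,d\sigma}(v+t\omega)$ is the one-dimensional Fourier transform of the pushforward of $g(u)e^{iu\cdot v}d\sigma(u)$ under $u\mapsto u\cdot\omega$. So $\Xi(g)$ is an $L^2$ quantity. On the unit sphere of $\mathbb R^3$, with height $s=u\cdot\omega$ and longitude $\theta$, we have $d\sigma=d\theta\,ds$. The pushforward has density $f(s)=\int ge^{iu\cdot v}d\theta$, the Cauchy--Schwarz inequality gives $|f(s)|^2\le2\pi\int|g|^2d\theta$, and Plancherel's theorem gives $\Xi(g)\le4\pi^2\|g\|_2^2$. Thus on the sphere \eqref{eq:Q} would imply \eqref{eq:ST}, and it would add that \eqref{eq:ST} can be sharp only when $|\widehat{g\,d\sigma}|^2$ has a large integral over some line.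

Two tests support \eqref{eq:Q}. First let $g$ be the indicator of a cap of radius $\delta$ on the sphere. Then $|\widehat{g\,d\sigma}|\ge c\delta^2$ on a tube of length $c\delta^{-2}$ and width $c\delta^{-1}$, so $\Xi(g)\ge c\delta^2$, and both sides of \eqref{eq:ST} and of \eqref{eq:Q} are of order $\delta^4$. Next let $g_0\ge0$ be a smooth nonzero function on a small cap, so that $F_0=\widehat{g_0\,d\sigma}$ satisfies $|F_0(x)|\le C(1+|x|)^{-1}$ (Lemma~\ref{lem:decay}). Choose points $a_1,\dots,a_J\in\mathbb R^3$, no three on a line, and put $g=\sum_je^{-iRa_j\cdot u}g_0$, so that $\widehat{g\,d\sigma}=\sum_jF_0(\cdot-Ra_j)$. As $R\to\infty$ we have $\|\widehat{g\,d\sigma}\|_4^4\to J\|F_0\|_4^4$ and $\|g\|_2^2\to J\|g_0\|_2^2$. A line passes within distance $cR$ of at most two of the points $Ra_j$, and each other term has squared $L^2$ norm $O(R^{-1})$ on it, so $\limsup\Xi(g)\le4\,\Xi(g_0)$; a fixed segment near $Ra_1$ shows that $\Xi(g)$ stays bounded below. Both sides of \eqref{eq:Q} are of order $J$, while the right side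 of \eqref{eq:ST} is of order $J^2$. So \eqref{eq:Q} is sharp where \eqref{eq:ST} is sharp for one cap, and it remains sharp where \eqref{eq:ST} is wasteful. A third test, with $g$ concentrated near a lattice, is passed as well (Section~\ref{sec:idea}). One would guess that \eqref{eq:Q} is true.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $S\subset\mathbb R^3$ be a nonempty smooth compact hypersurface with nonvanishing Gaussian curvature. For every $A<\infty$ and every neighborhood $\mathcal N$ of an interior point of $S$ there is $0\le g\in C^\infty$ supported in $\mathcal N$ with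
\[
\|\widehat{g\,d\sigma}\|_4^4>A\,\|X(|\widehat{g\,d\sigma}|^2)\|_\infty\|g\|_2^2,\qquad 0<\|X(|\widehat{g\,d\sigma}|^2)\|_\infty<\infty .
\]
\end{theorem}

\begin{theorem}\label{thm:dim}
Let $S\subset\mathbb R^d$ be a smooth compact hypersurface with nonvanishing Gaussian curvature. If $d\ge3$, then \eqref{eq:Q} fails for every $S$. If $d=2$, then \eqref{eq:Q} holds for every $S$.
\end{theorem}

The planar case is degenerate: we shall see in Section~\ref{sec:dim} that for $d=2$ the quantity $\Xi(g)$ is infinite whenever $g\ne0$.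

Section~\ref{sec:model} replaces a small cap of $S$ by a quadric and writes both sides of the resulting inequality as integrals of nonnegative functions. Section~\ref{sec:idea} turns these integrals into counting problems in $\mathbb Z^2$ and finds the gain for a single prime. Sections~\ref{sec:rect} and~\ref{sec:iso} contain the two counts, and Section~\ref{sec:test} assembles the counterexample. The scaling limit is justified in Section~\ref{sec:red}, and Theorem~\ref{thm:dim} is proved in Section~\ref{sec:dim}.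

\subsection*{Constants}
The proof compares the coefficients of two logarithms, so the dependence of constants matters. In Sections~\ref{sec:model}--\ref{sec:test}, $C$ and $c$ are positive absolute constants and $C_q$ depends only on the integer $q$. In Section~\ref{sec:red}, $C$ and $c$ may depend on $S$ and on the test function $\varphi$, but not on the small parameter $\delta$. All may change from line to line. Disks are closed.

\section{The model inequality and its positive form}\label{sec:model}

Near an interior point, $S$ is a graph whose leading term is a nondegenerate quadratic form, and the cap example shows that \eqref{eq:Q} respects the scaling $(\delta,\delta^2)$ that blows a cap up to a quadric. Let $m=d-1\ge2$ and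
\[
Q(\eta)=\sum_{j\le m}\varepsilon_j\eta_j^2,\quad\varepsilon_j=\pm1,\quad\varepsilon_1=1,\qquad\mathcal E=\mathrm{diag}(\varepsilon_j),\qquad B(\eta,\eta')=\mathcal E\eta\cdot\eta' ,
\]
so that $Q(\eta)=B(\eta,\eta)$. For $\varphi\in C_c^\infty(\mathbb R^m)$ put
\[
u(y,t)=\int\varphi(\eta)e^{i(y\cdot\eta+tQ(\eta))}\,d\eta,\qquad Y(u)=\sup_{v,\nu\in\mathbb R^m}\int_{\mathbb R}|u(v+t\nu,t)|^2\,dt .
\]
The function $u$ solves the Schr\"odinger-type equation $i\partial_tu=\sum_j\varepsilon_j\partial_{y_j}^2u$, and $Y(u)$ is the largest value of $\int|u|^2dt$ seen by an observer who moves with constant velocity $\nu$. It is the limit of $\Xi$ under the scaling.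

\begin{proposition}\label{prop:red}
Let $d\ge3$, let $S\subset\mathbb R^d$ be as above and let $\mathcal N$ be a neighborhood of an interior point of $S$. There is a form $Q$ as above with the following property. If $A>0$ and $0\le\varphi\in C_c^\infty(\mathbb R^m)$ satisfy $\|u\|_4^4>2A\,Y(u)\|\varphi\|_2^2$, then there is $0\le g\in C^\infty$ supported in $\mathcal N$ with $0<\Xi(g)<\infty$ and $\|\widehat{g\,d\sigma}\|_4^4>A\,\Xi(g)\|g\|_2^2$.
\end{proposition}

\begin{proposition}\label{prop:model}
Let $m=2$ and $Q(\eta)=\eta_1^2+\varepsilon\eta_2^2$ with $\varepsilon\in\{1,-1\}$. Then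
\[
\sup_{0\le\varphi\in C_c^\infty,\ \varphi\ne0}\ \frac{\|u\|_4^4}{Y(u)\|\varphi\|_2^2}=\infty .
\]
\end{proposition}

Theorem~\ref{thm:main} follows at once from these two propositions; both signs of $\varepsilon$ are needed because the curvature of $S$ may have either sign. From here to the end of Section~\ref{sec:test}, $m=2$ and $Q(\eta)=\eta_1^2+\varepsilon\eta_2^2$.

An upper bound for $Y(u)$ must cover every line, and oscillatory integrals are awkward for that. For $\varphi\ge0$ the oscillation can be removed by Plancherel's theorem. Recall that the pushforward of a measure $a\,d\eta$ under a function $\Phi$ has density $f$ if $\int G(\Phi(\eta))a(\eta)\,d\eta=\int G(\lambda)f(\lambda)\,d\lambda$ for all bounded Borel $G$. If $|a|\le a'$, the density for $a$ is bounded in modulus by the density for $a'$.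

\begin{lemma}\label{lem:M}
Let $|a|\le1$ be supported in the disk $B(c,R)$. Then the pushforward of $a\,d\eta$ under $Q(\cdot-c)$ has a density $f$ with $\int|f|^2\le10R^2$.
\end{lemma}

\begin{proof}
Let $M$ be the density of the pushforward under $Q$ of Lebesgue measure on the unit disk. If $\varepsilon=1$, then $M=\pi1_{[0,1]}$ and $\|M\|_2^2=\pi^2$. If $\varepsilon=-1$, put $\xi_\pm=\zeta_1\pm\zeta_2$. Then $Q=\xi_+\xi_-$, $d\zeta=\frac12d\xi_+d\xi_-$ and $|\xi_\pm|\le\sqrt2$ on the disk, so
\[
M(\lambda)\le\frac12\int_{|\lambda|/\sqrt2\le|\xi|\le\sqrt2}\frac{d\xi}{|\xi|}=\log\frac2{|\lambda|}\quad(|\lambda|\le2),\qquad\|M\|_2^2\le4\int_0^1\log^2s\,ds=8 .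
\]
The substitution $\eta=c+R\zeta$ shows that the pushforward of $1_{B(c,R)}d\eta$ under $Q(\cdot-c)$ has density $M(\lambda/R^2)$. Hence $|f|\le M(\cdot/R^2)$ and $\int|f|^2\le R^2\|M\|_2^2$.
\end{proof}

\begin{lemma}\label{lem:pos}
Let $0\le\varphi\in C_c^\infty(\mathbb R^2)$. Let $\Theta_c$ be the density of the pushforward of $\varphi\,d\eta$ under $Q(\cdot-c)$. Then
\begin{equation}\label{eq:Ypos}
Y(u)=2\pi\sup_{c\in\mathbb R^2}\int\Theta_c(\lambda)^2\,d\lambda ,
\end{equation}
and for every $H>0$
\begin{equation}\label{eq:L4pos}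
\|u\|_4^4\ge\frac{8\pi^3}H\iiint\varphi(a+b)\varphi(a-b)\varphi(a+b')\varphi(a-b')\,1_{|Q(b)-Q(b')|\le H}\,da\,db\,db' .
\end{equation}
\end{lemma}

\begin{proof}
Every velocity can be written $\nu=-2\mathcal Ec$. Since $Q(\eta)-2B(c,\eta)=Q(\eta-c)-Q(c)$,
\[
u(v-2t\mathcal Ec,t)=e^{-itQ(c)}\int\varphi(\eta)e^{iv\cdot\eta}e^{itQ(\eta-c)}\,d\eta=e^{-itQ(c)}\int f_{v,c}(\lambda)e^{it\lambda}\,d\lambda ,
\]
where $f_{v,c}$ is the density of the pushforward of $\varphi e^{iv\cdot\eta}d\eta$. It lies in $L^2$ by Lemma~\ref{lem:M}, and Plancherel's theorem in $t$ gives $\int|u(v-2t\mathcal Ec,t)|^2dt=2\pi\int|f_{v,c}|^2$. Because $\varphi\ge0$, we have $|f_{v,c}|\le\Theta_c=f_{0,c}$. This proves \eqref{eq:Ypos}.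

In the double integral for $u^2$ put $\eta=a+b$, $\eta'=a-b$. The Jacobian is $4$ and $Q(\eta)+Q(\eta')=2Q(a)+2Q(b)$, so
\[
u(y,t)^2=4\int e^{2iy\cdot a}\,e^{2itQ(a)}\Big(\int\vartheta_a(\lambda)e^{2it\lambda}\,d\lambda\Big)da ,
\]
where $\vartheta_a$ is the density of the pushforward of $\varphi(a+b)\varphi(a-b)\,db$ under $b\mapsto Q(b)$. Plancherel's theorem in $y$ contributes the factor $(2\pi)^2/4=\pi^2$, and in $t$ the factor $2\pi/2=\pi$. Hence $\|u\|_4^4=16\pi^3\iint\vartheta_a(\lambda)^2\,d\lambda\,da$. For fixed $a$, the integral over $b,b'$ in \eqref{eq:L4pos} equals $\int_{|s|\le H}\int\vartheta_a(\lambda)\vartheta_a(\lambda+s)\,d\lambda\,ds$, which is at most $2H\int\vartheta_a^2$ by the Cauchy--Schwarz inequality.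
\end{proof}

\section{Rectangles and isosceles pairs}\label{sec:idea}

This section explains the choice of the test function. The approximate relations in it are only a guide; the definitions, the identity \eqref{eq:diff} and Lemmas~\ref{lem:perp} and~\ref{lem:local} are exact and are used later.

\subsection*{The discrete inequality}
Let $\Lambda\subset\mathbb Z^2$ be a set in the disk $|n|\le N$ and let $\varphi$ be a sum of bumps of height $1$ and radius $\rho\ll1/N$ centered at the points of $\Lambda$. Define
\begin{align*}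
E(\Lambda)&=\#\{(n_1,\dots,n_4)\in\Lambda^4:\ n_1+n_2=n_3+n_4,\ Q(n_1)+Q(n_2)=Q(n_3)+Q(n_4)\},\\
I_c(\Lambda)&=\#\{(n,n')\in\Lambda^2:\ Q(n-c)=Q(n'-c)\}.
\end{align*}
For $\varepsilon=1$, a quadruple counted by $E$ is a parallelogram whose diagonals $n_1n_2$ and $n_3n_4$ have equal length, that is, a rectangle, and a pair counted by $I_c$ is the base of an isosceles triangle with apex $c$. We use these words for $\varepsilon=-1$ too, with orthogonality taken with respect to $B$.

Each rectangle contributes a region of volume about $\rho^6$ to \eqref{eq:L4pos} with $H\approx\rho N$, so $\|u\|_4^4\gtrsim\rho^5N^{-1}E(\Lambda)$. A bump at distance about $N$ from $c$ is pushed forward to a bump of width about $\rho N$ and height about $\rho/N$ near $Q(n-c)$. Two of these overlap when the pair is nearly isosceles, and then their product has integral about $\rho^3/N$; so $Y(u)\approx\rho^3N^{-1}\sup_cI_c(\Lambda)$. Finally $\|\varphi\|_2^2\approx\rho^2|\Lambda|$. The model inequality becomes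
\begin{equation}\label{eq:discrete}
E(\Lambda)\lesssim|\Lambda|\,\sup_cI_c(\Lambda).
\end{equation}
A rectangle is determined by its center $a=\frac12(n_1+n_2)$ and the vertices $n_1,n_3$, and $Q(n_1-a)=Q(n_3-a)$. This gives the trivial bound
\begin{equation}\label{eq:trivial}
E(\Lambda)\le|\Lambda+\Lambda|\,\sup_cI_c(\Lambda).
\end{equation}
So \eqref{eq:discrete} holds for all sets with $|\Lambda+\Lambda|\le C|\Lambda|$, among them the set of all lattice points in a disk. A counterexample needs unbounded doubling and, at the same time, many rectangles.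

\subsection*{The full lattice and the logarithm}
A vector $w\in\mathbb Z^2$ is primitive if $\gcd(w_1,w_2)=1$. Every nonzero lattice vector is $\alpha w$ for a unique integer $\alpha\ge1$ and a unique primitive $w$, and a primitive vector is nonzero modulo every prime. Put $w^\perp=(-\varepsilon w_2,w_1)$, so that $B(w,w^\perp)=0$ and $|w^\perp|=|w|$.

\begin{lemma}\label{lem:perp}
Let $w\in\mathbb Z^2$ be primitive. For each $l\in\mathbb Z$ the set $\{n\in\mathbb Z^2:B(n,w)=l\}$ is a coset of $\mathbb Zw^\perp$; it has at most $2r/|w|+1$ points in a disk of radius $r$. For each $q\ge1$ the map $\beta\mapsto\beta w^\perp$ is injective from $\mathbb Z/q$ to $(\mathbb Z/q)^2$.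
\end{lemma}

\begin{proof}
Since $w_1$ and $w_2$ are coprime, $n\mapsto n_1w_1+\varepsilon n_2w_2$ maps onto $\mathbb Z$, the equation $n_1w_1=-\varepsilon n_2w_2$ forces $n\in\mathbb Zw^\perp$, and $\beta w_1\equiv\beta w_2\equiv0$ forces $\beta\equiv0\pmod q$.
\end{proof}

Let $\Lambda$ be the set of all lattice points with $|n|\le N$. For each primitive $w$ there are about $N^2(N/|w|)^2$ rectangles $z,\ z+\alpha w+\beta w^\perp,\ z+\alpha w,\ z+\beta w^\perp$, and about $(N/|w|)^2$ pairs $\pm\alpha w+\beta w^\perp$, which are isosceles with apex $0$. The sum of $|w|^{-2}$ over primitive $w$ with $|w|\le N$ is of order $\log N$ (Lemma~\ref{lem:prim}). Together with \eqref{eq:trivial} and the upper bound of Lemma~\ref{lem:far}, this shows that both sides of \eqref{eq:discrete} are of order $N^4\log N$. The logarithm is the key feature. It comes from $\log N$ dyadic ranges of $|w|$ that contribute equally. If we impose congruence conditions modulo a fixed $q$, then in all but $O_q(1)$ of these ranges the parameters are equidistributed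 modulo $q$. The coefficient of the logarithm is multiplied by a density that factors over the primes $p\mid q$, and everything else is of lower order as $N\to\infty$.

\subsection*{Local counts}
Let $n-n'=\alpha w$. Since $Q(\eta)-Q(\eta')=B(\eta-\eta',\eta+\eta')$,
\begin{equation}\label{eq:diff}
Q(n-c)-Q(n'-c)=\alpha(\kappa-\theta\cdot w),\qquad\kappa=B(n+n',w)=2B(n,w)-\alpha Q(w),\quad\theta=2\mathcal Ec .
\end{equation}
Here $\kappa$ is an integer, and a pair with $n\ne n'$ is isosceles exactly when $\kappa=\theta\cdot w$. This suggests the following counts. Given a modulus $q$ and a set $P_q\subset(\mathbb Z/q)^2$ of allowed residues, put, for $x\in(\mathbb Z/q)^2$ and $\gamma\in\mathbb Z/q$,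
\begin{align*}
G_q(x)&=\#\{(\alpha,\beta,z):\ z,\ z+\alpha x,\ z+\beta x^\perp,\ z+\alpha x+\beta x^\perp\in P_q\},\\
F_q(x,\gamma)&=\#\{(\alpha,z):\ z\in P_q,\ z-\alpha x\in P_q,\ 2B(z,x)-\alpha Q(x)=\gamma\},
\end{align*}
with $\alpha,\beta\in\mathbb Z/q$ and $z\in(\mathbb Z/q)^2$. Thus $G_q(w)$ counts the allowed reductions of rectangles with direction $w$, and $F_q(w,\kappa)$ counts the allowed reductions of pairs with direction $w$ and given $\kappa$.

Take $q=p$ an odd prime and apexes $c\in\mathbb Z^2$. Restricting to $n\bmod p\in P_p$ should multiply $E$, $I_c$ and $|\Lambda|$ by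
\[
\frac{\sum_{x\ne0}G_p(x)}{(p^2-1)p^4},\qquad\frac{\sum_{x\ne0}F_p(x,\theta\cdot x)}{(p^2-1)p^2},\qquad\frac{|P_p|}{p^2},
\]
where the denominators are the values of the numerators for $P_p=\mathbb F_p^2$. So the ratio of the two sides of \eqref{eq:discrete} should change by the local factor
\begin{equation}\label{eq:factor}
\frac{\sum_{x\ne0}G_p(x)}{|P_p|\,\max_{\vartheta\in\mathbb F_p^2}\sum_{x\ne0}F_p(x,\vartheta\cdot x)} .
\end{equation}
This equals $1$ for $P_p=\mathbb F_p^2$. It also equals $1$ for $P_p=\{0\}$, where numerator and denominator are $p^2-1$; that case is the dilated lattice $p\mathbb Z^2$. The next case is a set of two points, and from now on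
\[
P_p=\{0,e_1\}\subset\mathbb F_p^2 .
\]

Let $x\ne0$. In $G_p(x)$, the vector $\alpha x$ is a difference of two points of $P_p$, so it is $0$ or $\pm e_1$, and the same holds for $\beta x^\perp$. The choice $\alpha=\beta=0$ allows both values of $z$. The choice $\alpha\ne0$ needs $x=\tau e_1$ with $\tau\ne0$; then $x^\perp=\tau e_2$ forces $\beta=0$, and $(\alpha,z)$ is $(1/\tau,0)$ or $(-1/\tau,e_1)$. The choice $\beta\ne0$ needs $x^\perp\in\mathbb F_pe_1$, that is, $x=\tau e_2$ and $x^\perp=-\varepsilon\tau e_1$; then $\alpha=0$, and $(\beta,z)$ is $(-\varepsilon/\tau,0)$ or $(\varepsilon/\tau,e_1)$. In $F_p(x,\gamma)$, the choice $\alpha=0$ allows $z=0$ if $\gamma=0$ and $z=e_1$ if $\gamma=2x_1$. The choice $\alpha\ne0$ needs $x=\tau e_1$ and $(\alpha,z)=(1/\tau,e_1)$ or $(-1/\tau,0)$, for which $2B(z,x)-\alpha Q(x)$ equals $2\tau-\tau$ and $0+\tau$. Therefore, for $x\ne0$,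
\begin{equation}\label{eq:FG}
G_p(x)=2+2\cdot1_{x_2=0}+2\cdot1_{x_1=0},\qquad F_p(x,\gamma)=1_{\gamma=0}+1_{\gamma=2x_1}+2\cdot1_{x_2=0,\ \gamma=x_1}.
\end{equation}

For $p=3$ there are eight nonzero $x$, and \eqref{eq:FG} gives the following values. The second row has apex $c=0$ ($\vartheta=0$), and the third has the midpoint $c=e_1/2$ as apex ($\vartheta=e_1$).
\begin{center}
\begin{tabular}{c|ccc|c}
$x$ & $\pm e_1$ & $\pm e_2$ & $\pm(1,1),\ \pm(1,-1)$ & sum over $x\ne0$\\ \hline
$G_3(x)$ & $4$ & $4$ & $2$ & $24$\\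
$F_3(x,0)$ & $1$ & $2$ & $1$ & $10$\\
$F_3(x,x_1)$ & $2$ & $2$ & $0$ & $8$
\end{tabular}
\end{center}
By Lemma~\ref{lem:local} no apex gives more than $10$, so the local factor is $24/(2\cdot10)=6/5>1$. The source of the gain is visible in the table. Per point of $P_p$, rectangles score $1$ for every $x$ and one more on \emph{each} coordinate axis, because either side of a rectangle may join $0$ to $e_1$ modulo $p$. The apex $0$ scores $1$ for every $x$ and one more on a \emph{single} axis; it cannot use the pairs that join $0$ to $e_1$, since it is not equidistant from them. An apex that can use these pairs loses the term that is present for every $x$.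

\begin{lemma}\label{lem:local}
Let $p$ be an odd prime.
\begin{enumerate}
\item[(a)] $\sum_{x\ne0}G_p(x)=2(p-1)(p+3)$.
\item[(b)] For every $\vartheta\in\mathbb F_p^2$, $\sum_{x\ne0}F_p(x,\vartheta\cdot x)\le(p-1)(p+2)$, with equality for $\vartheta=0$ and $\vartheta=2e_1$.
\item[(c)] For every $x_0\ne0$, $\sum_{\tau\ne0}\sum_{\gamma\in\mathbb F_p}F_p(\tau x_0,\gamma)\le(p-1)(p+2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sum is $2(p^2-1)+2(p-1)+2(p-1)$. (b) By \eqref{eq:FG} the sum is
\[
\#\{x\ne0:\vartheta\cdot x=0\}+\#\{x\ne0:(\vartheta-2e_1)\cdot x=0\}+2(p-1)1_{\vartheta_1=1}.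
\]
A nonzero linear form has $p-1$ nonzero roots and the zero form has $p^2-1$. Since $p$ is odd, $2e_1\ne0$. If $\vartheta\in\{0,2e_1\}$, then $\vartheta_1\ne1$ and the sum is $(p^2-1)+(p-1)=(p-1)(p+2)$. Otherwise it is at most $4(p-1)\le(p-1)(p+2)$. (c) For each $x\ne0$, $\sum_\gamma F_p(x,\gamma)\le4$, so the sum is at most $4(p-1)$.
\end{proof}

The local factor \eqref{eq:factor} is therefore $\frac{p+3}{p+2}$. Part (c) will cover apexes with $p$ in the denominator, which \eqref{eq:factor} ignores. For $p=2$ we would have $2e_1=0$, and the sum in (b) would be $6>(p-1)(p+2)$ for $\vartheta=0$; we use odd primes only.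

\subsection*{The arithmetic set}
One prime gains a bounded factor, but $\prod_p\frac{p+3}{p+2}$ diverges. Let $q>1$ be a product of distinct odd primes, let $P_q\subset(\mathbb Z/q)^2$ be the set of $z$ with $z\bmod p\in P_p$ for all $p\mid q$, and let
\[
\Lambda^\infty=\{n\in\mathbb Z^2:\ n\bmod q\in P_q\},\qquad\Lambda_N=\{n\in\Lambda^\infty:\ |n|\le N\}.
\]
By the Chinese remainder theorem $|P_q|=\prod_{p\mid q}2$, $F_q=\prod_{p\mid q}F_p$ and $G_q=\prod_{p\mid q}G_p$. Put
\[
F_q^*=\prod_{p\mid q}(p-1)(p+2),\qquad G_q^*=\prod_{p\mid q}(p-1)(p+3).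
\]
Since $P_p+P_p$ has three elements, the trivial bound \eqref{eq:trivial} loses a factor $\frac32$ per prime against \eqref{eq:discrete}, which leaves room for the gain $G_q^*/F_q^*$.

Three points separate this heuristic from a proof. The apex $c$ ranges over all of $\mathbb R^2$. The bumps have positive radius, so nearly isosceles pairs count too. And the coefficient of the logarithm must be found up to an absolute constant, uniformly in $q$ and $c$.

\section{Counting rectangles}\label{sec:rect}

We need a lower bound only, so we may choose the rectangles that we count. The one ingredient is the equidistribution of primitive vectors modulo $q$. We use the elementary count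
\begin{equation}\label{eq:disk}
\Big|\#\{w\in\mathbb Z^2:\ w\equiv x\ (\mathrm{mod}\ q),\ |w|\le s\}-\frac{\pi s^2}{q^2}\Big|\le5\Big(\frac sq+1\Big),
\end{equation}
which holds because the squares of side $q$ centered at these points have disjoint interiors, lie in the disk of radius $s+q/\sqrt2$, and cover the disk of radius $s-q/\sqrt2$. In particular,
\begin{equation}\label{eq:size}
|\Lambda_N|\le Cq^{-2}|P_q|N^2\qquad(N\ge q).
\end{equation}

\begin{lemma}\label{lem:prim}
There is $s_0=s_0(q)\ge1$ such that, for every $x\in(\mathbb Z/q)^2$ that is nonzero modulo each $p\mid q$ and every $Z\ge s_0^2$, the sum of $|w|^{-2}$ over primitive $w\equiv x\pmod q$ with $|w|\le Z$ is at least $q^{-2}\log Z$.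
\end{lemma}

\begin{proof}
Let $r_x(s)$ be the number of primitive $w\equiv x$ with $|w|\le s$, where $s\ge1$. A vector $w\equiv x$ is nonzero and is not divisible by any $p\mid q$. If it is not primitive, then $w=\ell w'$ for a prime $\ell\le s$ with $\ell\nmid q$, where $w'\equiv\ell^{-1}x$ and $|w'|\le s/\ell$. By \eqref{eq:disk} and $\sum_{\ell}\ell^{-2}\le\frac{\pi^2}6-1<\frac23$,
\[
r_x(s)\ge\frac{\pi s^2}{q^2}-5(s+1)-\sum_{\ell\le s}\Big(\frac{\pi s^2}{\ell^2q^2}+5\Big(\frac s\ell+1\Big)\Big)\ge\frac{\pi s^2}{3q^2}-Cs\log(2s).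
\]
Since $\pi/3>1$, there is $s_0$ with $r_x(s)\ge s^2/q^2$ for $s\ge s_0$. Now $|w|^{-2}\ge\int_{|w|}^Z2s^{-3}ds$, so the sum is at least $\int_{s_0}^Z2r_x(s)s^{-3}ds\ge2q^{-2}\log(Z/s_0)\ge q^{-2}\log Z$.
\end{proof}

\begin{lemma}\label{lem:rect}
For $N\ge N_0(q)$, $E(\Lambda_N)\ge c\,q^{-6}|P_q|\,G_q^*\,N^4\log N$.
\end{lemma}

\begin{proof}
Take $w$ primitive with $|w|\le N/4q$, integers $1\le\alpha,\beta\le N/(4|w|)$ and $z\in[0,N/4)^2\cap\mathbb Z^2$, and put
\[
n_1=z,\qquad n_2=z+\alpha w+\beta w^\perp,\qquad n_3=z+\alpha w,\qquad n_4=z+\beta w^\perp .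
\]
Then $n_1+n_2=n_3+n_4$, $Q(n_1)+Q(n_2)-Q(n_3)-Q(n_4)=2\alpha\beta B(w,w^\perp)=0$, and $|n_j|\le\frac{\sqrt2}4N+\frac12N<N$. The quadruple determines its parameters: $z=n_1$, then $n_3-n_1=\alpha w$ gives $\alpha$ and $w$, and $n_4-n_1$ gives $\beta$. It lies in $\Lambda_N^4$ exactly when $(\alpha,\beta,z)\bmod q$ is counted by $G_q(w)$. Each class of $\alpha$, and each class of $\beta$, occurs at least $\lfloor N/(4q|w|)\rfloor\ge N/(8q|w|)$ times, and each class of $z$ occurs at least $\lfloor N/4q\rfloor^2\ge(N/8q)^2$ times. Grouping the vectors $w$ by their class $x$ and using Lemma~\ref{lem:prim} with $Z=N/4q$,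
\[
E(\Lambda_N)\ge\frac{N^4}{(8q)^4}\sum_{w\text{ primitive},\ |w|\le Z}\frac{G_q(w)}{|w|^2}\ge\frac{N^4\log Z}{8^4q^6}\prod_{p\mid q}\ \sum_{x\in\mathbb F_p^2\setminus\{0\}}G_p(x).
\]
The product is $|P_q|G_q^*$ by Lemma~\ref{lem:local}(a), and $\log Z\ge\frac12\log N$ for large $N$.
\end{proof}

\section{Counting isosceles pairs}\label{sec:iso}

Here we need an upper bound that is uniform in the apex. By \eqref{eq:diff}, a nearly isosceles pair has $\theta\cdot w$ close to an integer $\kappa$, so we study the lattice points $(w,\kappa)\in\mathbb Z^3$ near the plane $\kappa=\theta\cdot w$. At each scale $|w|\approx W$ there are two possibilities. If the lattice points in a thin slab around the plane span $\mathbb R^3$, their number is bounded by the volume of the slab, and they are too few to matter. If they lie in a plane, that plane is rational, $\theta$ may be replaced by a rational vector $\theta'$, and the local computation applies. We begin with the two counting facts behind this dichotomy. The covolume of a planar lattice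 is the area of a fundamental parallelogram; for a sublattice of $\mathbb Z^2$ it equals the index.

\begin{lemma}\label{lem:geom}
\begin{enumerate}
\item[(a)] A coset of a sublattice $\Gamma'\subset\mathbb Z^2$ of index $D$ has at most $C(R^2/D+R+1)$ points in a disk of radius $R$.
\item[(b)] Let $\mathcal K\subset\mathbb R^3$ be a bounded convex set that contains $0$ and three linearly independent points of $\mathbb Z^3$. Then $\#(\mathcal K\cap\mathbb Z^3)\le64\,\mathrm{vol}(\mathcal K)$.
\end{enumerate}
\end{lemma}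

Part (b) is a form of Blichfeldt's inequality with a weaker constant. It fails without the three independent points, as a thin neighborhood of a disk in a coordinate plane shows.

\begin{proof}
(a) Let $\lambda_1\ge1$ be the length of a shortest nonzero vector of $\Gamma'$. The open disks of radius $\lambda_1/2$ about the points of $\Gamma'$ are disjoint, so $\pi\lambda_1^2/4\le D$. The coset lies on lines parallel to a shortest vector, with spacing $D/\lambda_1$. At most $2R\lambda_1/D+1$ of them meet the disk, each in at most $2R/\lambda_1+1$ points of the coset. The product is $4R^2/D+2R\lambda_1/D+2R/\lambda_1+1$, and $\lambda_1/D\le4/(\pi\lambda_1)\le4/\pi$.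

(b) Let $v_1,v_2,v_3\in\mathcal K\cap\mathbb Z^3$ be independent and let $\Pi=\{\sum t_iv_i:0\le t_i<1\}$. Since $0\in\mathcal K$ and $\mathcal K$ is convex, $\Pi\subset3\mathcal K$ and $\Pi+\mathcal K\subset4\mathcal K$. The translates of $\Pi$ by integer combinations of the $v_i$ cover $\mathbb R^3$, so every coset $x+\mathbb Z^3$ contains a point $x'\in\Pi$, and then it contains $x'+(\mathcal K\cap\mathbb Z^3)\subset4\mathcal K$. Hence $\mathrm{vol}(4\mathcal K)=\int_{[0,1)^3}\#\big((x+\mathbb Z^3)\cap4\mathcal K\big)dx\ge\#(\mathcal K\cap\mathbb Z^3)$.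
\end{proof}

\subsection*{Rational apexes}
For a rational $\theta'$ we must average $F_q(w,\theta'\cdot w)$ over those $w$ for which $\theta'\cdot w$ is an integer. The denominator of $\theta'$ is arbitrary and may share factors with $q$, and the bound must not depend on it.

\begin{lemma}\label{lem:rational}
Let $\theta'\in\mathbb Q^2$, $\Gamma=\{w\in\mathbb Z^2:\theta'\cdot w\in\mathbb Z\}$ and $W\ge1$. Then
\[
\sum_{w\in\Gamma\text{ primitive},\ |w|<2W}F_q(w,\theta'\cdot w)\le Cq^{-2}F_q^*W^2+C_qW .
\]
\end{lemma}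

\begin{proof}
Let $b\ge1$ be the least integer with $\zeta:=b\theta'\in\mathbb Z^2$. Then $w\in\Gamma$ if and only if $b\mid\zeta\cdot w$, and $b\mathbb Z^2\subset\Gamma$. The summand depends only on the image of $w$ under the homomorphism $\Gamma\to(\mathbb Z/q)^3$, $w\mapsto(w,\theta'\cdot w)\bmod q$. Let $\mathcal H$ be its image and $\Gamma'$ its kernel. By the Chinese remainder theorem the subgroup $\mathcal H$ is the product of its reductions $H_p\subset\mathbb F_p^3$, $p\mid q$. We determine $H_p$.

\emph{Case $p\nmid b$.} From $b(\theta'\cdot w)=\zeta\cdot w$ we get $\theta'\cdot w\equiv\vartheta\cdot w\pmod p$ with $\vartheta=b^{-1}\zeta\in\mathbb F_p^2$, and $b\mathbb Z^2$ maps onto $\mathbb F_p^2$. So $H_p=\{(x,\vartheta\cdot x):x\in\mathbb F_p^2\}$.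

\emph{Case $p\mid b$.} Now $\zeta\not\equiv0\pmod p$, since otherwise $(b/p)\theta'\in\mathbb Z^2$. For $w\in\Gamma$ we have $p\mid\zeta\cdot w$, so $w\bmod p$ lies on the line spanned by $x_0=(-\zeta_2,\zeta_1)\bmod p$, and $H_p\subset\mathbb F_px_0\times\mathbb F_p$. The vector $(-\zeta_2,\zeta_1)\in\Gamma$ maps to $(x_0,0)$, and $w=bw'$ maps to $(0,\zeta\cdot w')$, where $\zeta\cdot w'$ takes all values modulo $p$. So $H_p=\mathbb F_px_0\times\mathbb F_p$.

In both cases $|H_p|=p^2$, and parts (b) and (c) of Lemma~\ref{lem:local} give $\sum_{(x,\gamma)\in H_p,\,x\ne0}F_p(x,\gamma)\le(p-1)(p+2)$. The index of $\Gamma'$ in $\mathbb Z^2$ is at least $[\Gamma:\Gamma']=|\mathcal H|=q^2$, so by Lemma~\ref{lem:geom}(a) each coset of $\Gamma'$ in $\Gamma$ has at most $C(W^2/q^2+W)$ points with $|w|<2W$. A coset that contains a primitive vector corresponds to an element of $\mathcal H$ with $x\ne0$ modulo every $p$, and the sum of $F_q$ over these elements is at most $F_q^*$.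
\end{proof}

\subsection*{Arbitrary apexes}
The tolerance $\frac14$ in the next lemma is chosen so that $\kappa$ in \eqref{eq:diff} is determined by $w$ alone.

\begin{lemma}\label{lem:iso}
For all $c\in\mathbb R^2$, $r\ge1$ and every disk $\mathbb D$ of radius $r$,
\[
\#\big\{(n,n')\in(\mathbb D\cap\Lambda^\infty)^2:\ n\ne n',\ |Q(n-c)-Q(n'-c)|\le\tfrac14\big\}\le Cq^{-4}F_q^*\,r^2\log(2r)+C_qr^2 .
\]
\end{lemma}

\begin{proof}
Write $n-n'=\alpha w$ with $\alpha\ge1$ and $w$ primitive, so $\alpha|w|\le2r$, and call $(\alpha,n)$ \emph{admissible} for $w$ if the pair $(n,n-\alpha w)$ is counted. Let $\|\cdot\|$ be the distance to $\mathbb Z$. By \eqref{eq:diff}, $|\kappa-\theta\cdot w|\le\frac1{4\alpha}\le\frac14$. Thus $\kappa=\kappa_w$ is the integer nearest to $\theta\cdot w$, and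
\begin{equation}\label{eq:adm}
\alpha\|\theta\cdot w\|\le\tfrac14,\qquad2B(n,w)=\kappa_w+\alpha Q(w).
\end{equation}
Given $w$ and $\alpha$, the second relation fixes $B(n,w)$, so by Lemma~\ref{lem:perp} $n$ lies in one coset of $\mathbb Zw^\perp$ and takes at most $2r/|w|+1\le4r/|w|$ values.

\emph{Long vectors: $|w|>r/q$.} Here $\alpha$ and $n$ have too few values to be equidistributed modulo $q$, but this range contains only $O_q(1)$ scales. Each of the $O(r^2)$ vectors $w$ has at most $(2r/|w|)(4r/|w|)\le8q^2$ admissible pairs, for a total of $C_qr^2$.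

\emph{Short vectors.} The remaining $w$ satisfy $W\le|w|<2W$ for some $W=2^i\le r/q$, $i\ge0$. Fix $W$ and put $T=r/W\ge q$. Then $\alpha\le2T$, and $n$ takes at most $2T+1\le3T$ values for each $\alpha$. For $\delta\in\{\frac14,\frac18,\dots\}$ let
\[
V_\delta=\{(w,\kappa)\in\mathbb Z^3:\ |w|<2W,\ |\kappa-\theta\cdot w|\le\delta\}.
\]
These sets are finite and nested, so for small $\delta$ they equal their intersection, which lies in the plane $\kappa=\theta\cdot w$. Hence there is a largest $\delta$ in the list for which $V_\delta$ spans a space of dimension at most $2$. Call it $\delta_W$.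

\emph{Vectors with $\|\theta\cdot w\|>\delta_W$.} By \eqref{eq:adm} we may assume $\|\theta\cdot w\|\le\frac14$, so $\delta/2<\|\theta\cdot w\|\le\delta$ for some $\delta$ in the list, and $\delta>\delta_W$. Then $V_\delta$ spans $\mathbb R^3$, and it is the set of lattice points of a convex set that contains $0$ and has volume $8\pi W^2\delta$. By Lemma~\ref{lem:geom}(b) there are at most $CW^2\delta$ such $w$. For each, \eqref{eq:adm} allows at most $\min(\frac1{2\delta},2T)$ values of $\alpha$. The number of pairs is at most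
\[
CW^2T\sum_\delta\min(1,\delta T)\le CW^2T(1+\log T)=Cr^2\,\frac Wr\Big(1+\log\frac rW\Big),
\]
since at most $\log_2T$ terms have $\delta\ge1/T$ and the others sum to at most $2$. The sum over dyadic $W\le r$ is at most $Cr^2\sum_{j\ge0}2^{-j}(1+j)\le Cr^2$. No congruence information was needed.

\emph{Vectors with $\|\theta\cdot w\|\le\delta_W$.} Let $\mathcal U$ be the set of primitive $w$ with $W\le|w|<2W$ and $\|\theta\cdot w\|\le\delta_W$; their lifts $(w,\kappa_w)$ lie in $V_{\delta_W}$. If $\mathcal U$ lies on a line through $0$, then $|\mathcal U|\le2$, the contribution is at most $2\cdot2T\cdot3T=12r^2/W^2$, and this sums to $Cr^2$ over dyadic $W$.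

Otherwise $\mathcal U$ contains independent vectors $w,\tilde w$. Their lifts are independent, so they span the span of $V_{\delta_W}$, which is therefore the plane $\{(x,\theta'\cdot x)\}$, where $\theta'\in\mathbb Q^2$ solves $\theta'\cdot w=\kappa_w$, $\theta'\cdot\tilde w=\kappa_{\tilde w}$. Hence $\kappa_w=\theta'\cdot w\in\mathbb Z$ for all $w\in\mathcal U$. Fix $w\in\mathcal U$. If $(\alpha,n)$ is admissible, then $n,n-\alpha w\in\Lambda^\infty$ and \eqref{eq:adm} show that $(\alpha,n)\bmod q$ is counted by $F_q(w,\kappa_w)$. Conversely, fix a residue $(\alpha,z)$ counted there. At most $2T/q+1$ integers in $[1,2T]$ lie in the class of $\alpha$. For each of them, $n=n_0+\beta w^\perp$ with $\beta$ in an interval of length at most $2T$, and the condition $n\equiv z$ confines $\beta$ to at most one class modulo $q$ by Lemma~\ref{lem:perp}; so $n$ has at most $2T/q+1$ values. Since $T\ge q$, the vector $w$ contributes at most $9(T/q)^2F_q(w,\theta'\cdot w)$ pairs. By Lemma~\ref{lem:rational}, whose constants do not depend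 on $\theta'$, the scale $W$ contributes at most
\[
9\,\frac{r^2}{q^2W^2}\big(Cq^{-2}F_q^*W^2+C_qW\big)=Cq^{-4}F_q^*r^2+C_q\frac{r^2}W .
\]
There are $O(\log2r)$ dyadic values of $W$, and $\sum1/W\le2$.
\end{proof}

\subsection*{Large tolerance}
For a distant apex the bumps smear $Q(\cdot-c)$ over long intervals, and the tolerance cannot be kept below $\frac14$. There a bound without congruences will suffice.

\begin{lemma}\label{lem:far}
For $c\in\mathbb R^2$, $N\ge2$ and $H>0$,
\[
\#\{(n,n')\in(\mathbb Z^2)^2:\ |n|,|n'|\le N,\ n\ne n',\ |Q(n-c)-Q(n'-c)|\le H\}\le C(HN^2+N^2\log2N).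
\]
\end{lemma}

\begin{proof}
Write $n-n'=\alpha w$ as before, with $\alpha\le2N/|w|$. By \eqref{eq:diff}, $|\kappa-\theta\cdot w|\le H/\alpha$, which leaves at most $2H/\alpha+1$ integers $\kappa$. Each fixes $B(n,w)$ and leaves at most $2N/|w|+1\le4N/|w|$ values of $n$. Summing over $\alpha$, the count is at most
\[
\sum_{1\le|w|\le2N}\frac{4N}{|w|}\Big[2H\Big(1+\log\frac{2N}{|w|}\Big)+\frac{2N}{|w|}\Big].
\]
The $O(W^2)$ vectors with $W\le|w|<2W$ contribute $O\big(HNW(1+\log\frac{2N}W)+N^2\big)$, and summing over dyadic $W\le2N$ gives the claim.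
\end{proof}

\section{The test function}\label{sec:test}

Fix $q$, let $N\ge q$ be large in terms of $q$, and put
\[
K=\frac{q^4}{F_q^*},\qquad\rho=\frac1{20(K+1)N}.
\]
We have $K>2$, because $(p-1)(p+2)<2p^2$ gives $p^4/((p-1)(p+2))>p^2/2$. The two parameters divide the apexes. In $Y(u)$ a pair at distance $R$ from $c$ has weight $1/R$ and tolerance about $\rho R$. For $|c|>KN$ the weight gains a factor $1/K$, which is exactly the density that Lemma~\ref{lem:far} lacks compared with Lemma~\ref{lem:iso}. For $|c|\le KN$ the choice of $\rho$ keeps the tolerance below $\frac14$.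

Let $\chi\in C_c^\infty$ be supported in the unit disk with $0\le\chi\le1$ and $\chi=1$ on $B(0,\frac12)$, and let
\[
\varphi(\eta)=\sum_{n\in\Lambda_N}\chi\big((\eta-n)/\rho\big).
\]
The bumps are disjoint, so \eqref{eq:size} gives
\begin{equation}\label{eq:L2}
\|\varphi\|_2^2\le\pi\rho^2|\Lambda_N|\le C\rho^2q^{-2}|P_q|N^2 .
\end{equation}

\begin{lemma}\label{lem:Y}
$Y(u)\le\rho^3N\big(Cq^{-4}F_q^*\log2N+C_q\big)$.
\end{lemma}

\begin{proof}
By \eqref{eq:Ypos} it suffices to bound $\int\Theta_c^2$ for each $c$. Write $\Theta_c=\sum_{n\in\Lambda_N}\mu_n$, where $\mu_n$ is the density of the pushforward of the $n$-th bump under $Q(\cdot-c)$. The critical point $c$ of $Q(\cdot-c)$ needs separate treatment. Since $4\rho<1$, at most one $n_*\in\Lambda_N$ has $|n_*-c|<2\rho$, and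
\[
\int\Theta_c^2\le2\int\mu_{n_*}^2+2\int\Big(\sum_{|n-c|\ge2\rho}\mu_n\Big)^2,
\]
where the first term is absent if there is no such point. The bump at $n_*$ is supported in $B(c,3\rho)$, so Lemma~\ref{lem:M} gives $\int\mu_{n_*}^2\le90\rho^2\le C_q\rho^3N$, since $\rho^{-1}\le C_qN$.

Let $|n-c|\ge2\rho$ and choose $i$ with $|n_i-c_i|\ge|n-c|/\sqrt2$. On $B(n,\rho)$ the difference $\eta_i-c_i$ has constant sign and
\[
|\partial_{\eta_i}Q(\eta-c)|=2|\eta_i-c_i|\ge2\big(|n-c|/\sqrt2-\rho\big)\ge(\sqrt2-1)|n-c| .
\]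
On each segment of $B(n,\rho)$ in direction $e_i$ we change variables from $\eta_i$ to $\lambda=Q(\eta-c)$, and then we integrate the other coordinate over an interval of length $2\rho$. This gives $\|\mu_n\|_\infty\le2\rho/((\sqrt2-1)|n-c|)\le5\rho/|n-c|$. Also $\|\mu_n\|_1\le\pi\rho^2$. Since $Q(\eta-c)-Q(n-c)=2B(n-c,\eta-n)+Q(\eta-n)$, the support of $\mu_n$ lies within $2\rho|n-c|+\rho^2$ of $Q(n-c)$. So if $n,n'$ are at distance at least $2\rho$ from $c$ and $R=\max(|n-c|,|n'-c|)$, then $\int\mu_n\mu_{n'}\le5\pi\rho^3/R$, and the integral vanishes unless $|Q(n-c)-Q(n'-c)|\le4\rho R+2\rho^2\le5\rho R$. Therefore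
\[
\int\Theta_c^2\le C_q\rho^3N+C\rho^3\sum\frac1R ,
\]
where the sum runs over $(n,n')\in\Lambda_N^2$ with $|n-c|,|n'-c|\ge2\rho$ and $|Q(n-c)-Q(n'-c)|\le5\rho R$. We use twice that $\sum_{j\ge0}2^{-j}\min(2^j,N)^2\le CN$.

\emph{Diagonal pairs $n=n'$.} The $O(1)$ points with $2\rho\le|n-c|<1$ contribute $O(\rho^{-1})\le C_qN$. At most $C\min(2^j,N)^2$ points have $2^j\le|n-c|<2^{j+1}$, $j\ge0$, so the other points contribute at most $CN$.

\emph{Off-diagonal pairs, $|c|\le KN$.} Here $R\ge\frac12$ because $|n-n'|\ge1$, and $5\rho R\le5\rho(K+1)N=\frac14$. If $2^{j-1}\le R\le2^j$ with $j\ge0$, both points lie in $B(c,2^j)\cap B(0,N)$, hence in a disk of radius $r_j=\min(2^j,N)\ge1$. By Lemma~\ref{lem:iso} these pairs contribute at most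
\[
\sum_{j\ge0}2^{1-j}r_j^2\big(Cq^{-4}F_q^*\log2N+C_q\big)\le N\big(Cq^{-4}F_q^*\log2N+C_q\big).
\]

\emph{Off-diagonal pairs, $|c|>KN$.} Since $K>2$, we have $|c|/2\le R\le2|c|$. Lemma~\ref{lem:far} with $H=10\rho|c|$ and the bound $\rho N\le1$ give
\[
\sum\frac1R\le\frac C{|c|}\big(\rho|c|N^2+N^2\log2N\big)\le C\Big(N+\frac{N\log2N}K\Big)=CN\big(1+q^{-4}F_q^*\log2N\big).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:model}]
We apply \eqref{eq:L4pos} with $H=2N\rho$. For a quadruple counted by $E(\Lambda_N)$ put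
\[
a_0=\tfrac12(n_1+n_2)=\tfrac12(n_3+n_4),\qquad b_0=\tfrac12(n_1-n_2),\qquad b_0'=\tfrac12(n_3-n_4).
\]
Then $|b_0|,|b_0'|\le N$, and $Q(b_0)=Q(b_0')$ because $Q(n_1)+Q(n_2)=2Q(a_0)+2Q(b_0)$ and $Q(n_3)+Q(n_4)=2Q(a_0)+2Q(b_0')$. Let $a,b,b'$ be at distance less than $\rho/4$ from $a_0,b_0,b_0'$. Then $a\pm b$ and $a\pm b'$ are within $\rho/2$ of $n_1,\dots,n_4$, so the four factors $\varphi$ equal $1$. Also $|Q(b)-Q(b_0)|\le N\rho/2+\rho^2/16\le N\rho$, and the same holds for $b'$, so $|Q(b)-Q(b')|\le H$. Distinct quadruples give distinct points $(a_0,b_0,b_0')$ of $(\frac12\mathbb Z^2)^3$, so these regions, each of volume $(\pi\rho^2/16)^3$, are disjoint. As the integrand is nonnegative, Lemma~\ref{lem:rect} gives, for $N\ge N_0(q)$,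
\[
\|u\|_4^4\ge c\rho^5N^{-1}E(\Lambda_N)\ge c\rho^5q^{-6}|P_q|\,G_q^*\,N^3\log N .
\]
Divide by the bounds in Lemma~\ref{lem:Y} and \eqref{eq:L2}. The powers of $\rho$ and $N$ and the factor $|P_q|$ cancel, and
\[
\frac{\|u\|_4^4}{Y(u)\|\varphi\|_2^2}\ge\frac{c\,q^{-4}G_q^*\log N}{Cq^{-4}F_q^*\log2N+C_q}\ \longrightarrow\ c'\,\frac{G_q^*}{F_q^*}=c'\prod_{p\mid q}\frac{p+3}{p+2}\qquad(N\to\infty),
\]
with $c'>0$ absolute. So the supremum in the proposition is at least $c'\prod_{p\mid q}(1+\frac1{p+2})\ge c'\sum_{p\mid q}\frac1{p+2}\ge\frac35c'\sum_{p\mid q}\frac1p$ for every $q$. Let $q$ be the product of the first odd primes; since $\sum_p1/p=\infty$, the supremum is infinite.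
\end{proof}

\section{From the quadric to the surface}\label{sec:red}

We prove Proposition~\ref{prop:red}. After rescaling, the extension operator of a $\delta$-cap converges pointwise to the model, but $\|\cdot\|_4$ and $\Xi$ involve all of space and all lines. A decay estimate that is uniform in $\delta$ controls the tails. It also disposes of the lines that are nearly parallel to the tangent plane, which have no counterpart in $Y(u)$.

\subsection*{Normalization}
All quantities are unchanged when an isometry of $\mathbb R^d$ is applied to $S$: a translation multiplies $\widehat{g\,d\sigma}$ by a unimodular function, and an orthogonal map permutes the lines. So near the given point $S$ is a graph $x_d=h(\xi)$ with $h(0)=0$ and $\nabla h(0)=0$, and $\mathrm{Hess}\,h(0)$ is invertible because the curvature is nonzero. After the reflection $x_d\mapsto-x_d$, if needed, the Hessian has a positive eigenvalue, and diagonalizing it gives $L\in GL_m(\mathbb R)$ with $h(L\eta)=Q(\eta)+O(|\eta|^3)$ and $\varepsilon_1=1$. This is the form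 $Q$ of the proposition.

Let $0\le\varphi\in C_c^\infty(\mathbb R^m)$, $\varphi\ne0$, be supported in an open ball $U$. Taylor's formula in $\delta$ gives $h(\delta L\eta)=\delta^2Q_\delta(\eta)$ with
\[
Q_\delta=Q+\delta r(\cdot,\delta),\qquad r(\eta,\delta)=\frac12\int_0^1(1-s)^2D^3h(s\delta L\eta)[L\eta,L\eta,L\eta]\,ds ,
\]
and $r$ is smooth near $\overline U\times[0,\delta_0]$. Let $J=\sqrt{1+|\nabla h|^2}$, so that $d\sigma=J\,d\xi$, let $\Delta=|\det L|$, and define $g_\delta(\xi,h(\xi))=\varphi(\delta^{-1}L^{-1}\xi)/J(\xi)$. This function is smooth, nonnegative and supported in $\mathcal N$ for small $\delta$. The substitution $\xi=\delta L\eta$ gives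
\begin{equation}\label{eq:scale}
\widehat{g_\delta\,d\sigma}(x',x_d)=\delta^m\Delta\,u_\delta(\delta L^Tx',\delta^2x_d),\qquad u_\delta(y,t)=\int\varphi(\eta)e^{i(y\cdot\eta+tQ_\delta(\eta))}\,d\eta ,
\end{equation}
and $\|g_\delta\|_2^2\le\delta^m\Delta\|\varphi\|_2^2$ because $J\ge1$. Note that $u_0=u$.

\subsection*{Uniform decay}
We recall the principle of nonstationary phase.

\begin{lemma}\label{lem:nonstat}
Let $a\in C_c^\infty(U)$ and let $\Phi$ be real and smooth with $|\nabla\Phi|\ge1$ on $\mathrm{supp}\,a$. Suppose that the derivatives of $a$ of orders $0,\dots,k$ and those of $\Phi$ of orders $1,\dots,k+1$ are bounded by $C_0$ there. Then $|\int ae^{i\lambda\Phi}|\le C(U,C_0,k)(1+|\lambda|)^{-k}$ for $\lambda\in\mathbb R$.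
\end{lemma}

\begin{proof}
For $|\lambda|\le1$ use $|a|\le C_0$. Otherwise $e^{i\lambda\Phi}=(i\lambda)^{-1}|\nabla\Phi|^{-2}\nabla\Phi\cdot\nabla e^{i\lambda\Phi}$, so $k$ integrations by parts give $\int ae^{i\lambda\Phi}=(i\lambda)^{-k}\int(\mathcal D^ka)e^{i\lambda\Phi}$ with $\mathcal Da=-\mathrm{div}(a|\nabla\Phi|^{-2}\nabla\Phi)$, and $\mathcal D^ka$ is a polynomial in the listed derivatives and $|\nabla\Phi|^{-2}$.
\end{proof}

\begin{lemma}\label{lem:decay}
For all sufficiently small $\delta\ge0$, $|u_\delta(y,t)|\le C(1+|y|+|t|)^{-m/2}$.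
\end{lemma}

\begin{proof}
Squaring turns stationary phase into nonstationary phase:
\[
|u_\delta(y,t)|^2=\int e^{iy\cdot\zeta}\Big(\int\varphi(\eta+\zeta)\varphi(\eta)e^{it\Psi_\zeta(\eta)}\,d\eta\Big)d\zeta,\qquad\Psi_\zeta(\eta)=Q_\delta(\eta+\zeta)-Q_\delta(\eta).
\]
Let $\eta,\eta+\zeta\in U$. As $U$ is convex, the mean value theorem shows that every $\eta$-derivative of $\Psi_\zeta$ is $O(|\zeta|)$ and that $\nabla\Psi_\zeta=2\mathcal E\zeta+O(\delta|\zeta|)$. Since $|\mathcal E\zeta|=|\zeta|$, the gradient has size at least $|\zeta|$ for small $\delta$. Lemma~\ref{lem:nonstat} with $\Phi=\Psi_\zeta/|\zeta|$, $\lambda=t|\zeta|$ and $k=m+1$ bounds the inner integral by $C(1+|t||\zeta|)^{-m-1}$. It vanishes for $\zeta$ outside a bounded set, so $|u_\delta|^2\le C\min(1,|t|^{-m})\le C(1+|t|)^{-m}$ for all $y$.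

Choose $C_1\ge1$ with $|\nabla Q_\delta|\le C_1/2$ on $U$. If $|y|<C_1(1+|t|)$, then $1+|t|\ge c(1+|y|+|t|)$ and we are done. Otherwise the phase $y\cdot\eta+tQ_\delta(\eta)$ has gradient of size at least $|y|/2$ and derivatives $O(|y|)$ on $U$, so Lemma~\ref{lem:nonstat} with $\lambda=|y|/2$ gives $|u_\delta|\le C(1+|y|)^{-m}$, and $1+|y|\ge c(1+|y|+|t|)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:red}]
The hypothesis forces $\varphi\ne0$.

\emph{Limits.} From $|Q_\delta-Q|\le C\delta$ on $U$ we get $|u_\delta-u|\le C\delta|t|$. By Lemma~\ref{lem:decay}, $|u_\delta|^4\le C(1+|y|+|t|)^{-2m}$, which is integrable on $\mathbb R^{m+1}$ because $2m>m+1$. So $\|u_\delta\|_4\to\|u\|_4$ by dominated convergence. Let $Y_\delta=Y(u_\delta)$ and $T\ge1$. On any line $(v+t\nu,t)$, the integrals of $|u_\delta|^2$ and $|u|^2$ over $|t|\le T$ differ by at most $2T\cdot C\delta T$, and the integrals over $|t|>T$ are at most $C\int_{|t|>T}|t|^{-m}dt\le C/T$ because $m\ge2$. Hence $Y_\delta<\infty$ and $|Y_\delta-Y(u)|\le C\delta T^2+C/T$,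 so $Y_\delta\to Y(u)$.

\emph{Lines.} Let $a+s\omega$ be a unit-speed line, $\omega=(\omega',\omega_d)$. If $|\omega_d|\ge\frac12$, use $t=\delta^2(a_d+s\omega_d)$ as parameter. Then $ds\le2\delta^{-2}dt$ and $\delta L^T(a'+s\omega')$ is an affine function of $t$, so by \eqref{eq:scale} the integral of $|\widehat{g_\delta\,d\sigma}|^2$ over the line is at most $(\delta^m\Delta)^2\,2\delta^{-2}Y_\delta$. If $|\omega_d|<\frac12$, then $|\delta L^T\omega'|\ge c\delta$, so $|\delta L^T(a'+s\omega')|\ge c\delta|s-s_0|$, where $s_0$ minimizes the left side. By Lemma~\ref{lem:decay} and $m\ge2$, the integral is at most $(\delta^m\Delta)^2\int C(1+c\delta|s-s_0|)^{-2}ds\le(\delta^m\Delta)^2C'\delta^{-1}$. Hence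
\[
\Xi(g_\delta)\le(\delta^m\Delta)^2\delta^{-2}(2Y_\delta+C'\delta)<\infty ,
\]
and $\Xi(g_\delta)>0$ because $\widehat{g_\delta\,d\sigma}$ is continuous and $\widehat{g_\delta\,d\sigma}(0)>0$.

\emph{Conclusion.} By \eqref{eq:scale}, $\|\widehat{g_\delta\,d\sigma}\|_4^4=(\delta^m\Delta)^4\delta^{-m-2}\Delta^{-1}\|u_\delta\|_4^4=\delta^{3m-2}\Delta^3\|u_\delta\|_4^4$, while $\Xi(g_\delta)\|g_\delta\|_2^2\le\delta^{3m-2}\Delta^3(2Y_\delta+C'\delta)\|\varphi\|_2^2$. Since $\|u_\delta\|_4^4-A(2Y_\delta+C'\delta)\|\varphi\|_2^2$ tends to $\|u\|_4^4-2A\,Y(u)\|\varphi\|_2^2>0$, the function $g=g_\delta$ has the required properties for all small $\delta$.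
\end{proof}

\begin{remark}
The curvature hypothesis is used only to make $Q$ nondegenerate. If instead $g\ne0$ is supported in a flat piece of a surface, then $|\widehat{g\,d\sigma}|$ is constant along the normal lines and $\Xi(g)=\infty$. The hypothesis $m\ge2$ makes $(1+|t|)^{-m}$ integrable; for $m=1$ the integral diverges, and the next section shows that this divergence is real.
\end{remark}

\section{Other dimensions}\label{sec:dim}

We prove Theorem~\ref{thm:dim}. The case $d=3$ is Theorem~\ref{thm:main}.

\subsection*{Failure for $d\ge4$}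
We extend the two-dimensional example by a narrow bump in the remaining frequency variables; its evolution is then frozen on the time scale of the example. Suppose that \eqref{eq:Q} holds with constant $A$. By Proposition~\ref{prop:red}, $\|u\|_4^4\le2A\,Y(u)\|\varphi\|_2^2$ for all $0\le\varphi\in C_c^\infty(\mathbb R^m)$, for some $Q=\eta_1^2+\varepsilon_2\eta_2^2+Q''(\eta'')$. Fix $0\le\psi\in C_c^\infty(\mathbb R^{m-2})$, $\psi\ne0$, let $0\le\varphi_2\in C_c^\infty(\mathbb R^2)$, and take $\varphi(\eta)=\varphi_2(\eta_1,\eta_2)\psi(\eta''/s)$ with $s>0$. Then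
\[
u(y,t)=u_2(y_1,y_2,t)\,s^{m-2}V(sy'',s^2t),\qquad V(y'',t)=\int\psi(\zeta)e^{i(y''\cdot\zeta+tQ''(\zeta))}\,d\zeta ,
\]
where $u_2$ is built from $\varphi_2$ and $\eta_1^2+\varepsilon_2\eta_2^2$. Since $|V|\le\|\psi\|_1$, we have $Y(u)\le s^{2(m-2)}\|\psi\|_1^2Y(u_2)$, and $\|\varphi\|_2^2=s^{m-2}\|\varphi_2\|_2^2\|\psi\|_2^2$. Rescaling $y''$ gives $\|u\|_4^4=s^{3(m-2)}\int|u_2(y_1,y_2,t)|^4|V(y'',s^2t)|^4\,dy\,dt$, so by Fatou's lemma
\[
\|u_2\|_4^4\,\|V(\cdot,0)\|_4^4\le\liminf_{s\to0}s^{-3(m-2)}\|u\|_4^4\le2A\|\psi\|_1^2\|\psi\|_2^2\,Y(u_2)\|\varphi_2\|_2^2 .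
\]
The function $V(\cdot,0)$ is the Fourier transform of $\psi$, so $0<\|V(\cdot,0)\|_4<\infty$. As $\varphi_2$ is arbitrary, this contradicts Proposition~\ref{prop:model}.

\subsection*{The plane}
Let $d=2$ and let $\tau(u)$ be a unit tangent of the curve $S$. Since the curvature is nonzero, the tangent angle is strictly monotone along each component. Split $S$ into arcs $S_1,\dots,S_{M}$, disjoint up to endpoints, on each of which this angle varies by less than $\pi$. A lower bound for $\Xi(g)$ comes from averaging over all lines with a given direction, which removes the interference between points of $S$ at the same height.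

\begin{lemma}\label{lem:planar}
For $g\in L^2(S)$ and every unit vector $\omega$,
\[
2\pi\int_S\frac{|g(u)|^2}{|\tau(u)\cdot\omega|}\,d\sigma(u)\le\Xi(g).
\]
\end{lemma}

\begin{proof}
We may assume $\Xi(g)<\infty$. The derivative of $u\mapsto u\cdot\omega$ in arclength is $\tau\cdot\omega$, which vanishes at most once on each $S_i$. So $S$ splits into at most $2M$ pieces on which $u\cdot\omega$ is strictly monotone, and its fibers have at most $2M$ points. Let $e\perp\omega$ be a unit vector and $z\in\mathbb R$. Then $\widehat{g\,d\sigma}(ze+t\omega)=\int f_z(s)e^{its}ds$, where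
\[
f_z(s)=\sum_{u\in S,\ u\cdot\omega=s}\frac{g(u)e^{izu\cdot e}}{|\tau(u)\cdot\omega|}
\]
is the density of the pushforward of $g(u)e^{izu\cdot e}d\sigma$ under $u\mapsto u\cdot\omega$. It lies in $L^1$, and its Fourier transform has squared $L^2$ norm at most $\Xi(g)$, so $2\pi\int|f_z|^2ds\le\Xi(g)$. For $s$ not a critical value, $z\mapsto f_z(s)$ is a finite exponential sum whose frequencies $u\cdot e$ are distinct, because distinct points with the same $u\cdot\omega$ differ in $u\cdot e$. The cross terms average out: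
\[
\lim_{R\to\infty}\frac1{2R}\int_{-R}^R|f_z(s)|^2dz=\sum_{u\cdot\omega=s}\frac{|g(u)|^2}{|\tau(u)\cdot\omega|^2}.
\]
By Fatou's lemma and Tonelli's theorem, the integral of the right side over $s$ is at most $\Xi(g)/2\pi$. The change of variables $ds=|\tau\cdot\omega|\,d\sigma$ on each monotone piece finishes the proof.
\end{proof}

If $g=0$, both sides of \eqref{eq:Q} vanish. Let $g\ne0$. By the Lebesgue differentiation theorem there is an interior point $u_0$ such that, with $s$ the arclength from $u_0$ and $\Sigma(r)=\int_{|s|<r}|g|^2ds$, we have $\Sigma(r)/2r\to a>0$ as $r\to0$. Let $\omega$ be a unit normal at $u_0$. Then $|\tau\cdot\omega|\le C|s|$ near $u_0$, with $C$ the maximal curvature, and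
\[
\int_{2^{-j-1}\le|s|<2^{-j}}\frac{|g|^2}{|s|}\,ds\ge2^j\big(\Sigma(2^{-j})-\Sigma(2^{-j-1})\big)\to2a-a=a\qquad(j\to\infty).
\]
The sum over $j$ diverges, so $\Xi(g)=\infty$ by Lemma~\ref{lem:planar}, and \eqref{eq:Q} holds. This completes the proof of Theorem~\ref{thm:dim}.

\begin{remark}
The left side of \eqref{eq:Q} has a matching form, which shows what distinguishes the plane. Let $g_i=g1_{S_i}$. Since the tangent angle varies by less than $\pi$, in suitable coordinates $S_i$ is the graph of a function $f$ with $f''\ne0$. Then $f(x+k)+f(x-k)$ is strictly monotone in $k>0$, so $u+u'$ determines the pair $\{u,u'\}\subset S_i$: an arc carries only trivial rectangles. The map $(u,u')\mapsto u+u'$ has Jacobian $|\tau(u)\wedge\tau(u')|$, which is nonzero for $u\ne u'$, so $g_i\,d\sigma*g_i\,d\sigma$ has density $2g_i(u)g_i(u')/|\tau(u)\wedge\tau(u')|$ at $u+u'$. By Plancherel's theorem, as an identity in $[0,\infty]$,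
\[
\|\widehat{g_i\,d\sigma}\|_4^4=(2\pi)^2\cdot\frac12\iint\frac{4|g_i(u)|^2|g_i(u')|^2}{|\tau(u)\wedge\tau(u')|}\,d\sigma(u)\,d\sigma(u').
\]
With $\omega_u$ a unit normal at $u$ we have $|\tau(u)\wedge\tau(u')|=|\tau(u')\cdot\omega_u|$, so the inner integral is the one in Lemma~\ref{lem:planar}, and $\|\widehat{g_i\,d\sigma}\|_4^4\le4\pi\,\Xi(g)\|g_i\|_2^2$. With $|\sum_{i\le M}a_i|^4\le M^3\sum|a_i|^4$ this gives \eqref{eq:Q} with the constant $4\pi M^3$, without appeal to the divergence. In $\mathbb R^3$ the sum of two points of $S$ no longer determines them, and the nontrivial rectangles that result are what Theorem~\ref{thm:main} exploits.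
\end{remark}

\begin{thebibliography}{1}
\bibitem{BGNO} Jonathan Bennett, Susana Gutierrez, Shohei Nakamura and Itamar Oliveira, \emph{A phase-space approach to weighted Fourier extension inequalities}, arXiv:2406.14886 (2024).
\end{thebibliography}
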